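# Torsion in crystalline and de Rham cohomology: an endomorphism of degree $p^3$ with two shapes

## 1. An endomorphism $\psi$ and the torsion it produces

Let $p$ be any prime, $k=\overline{\mathbb F}_p$, $W=W(k)$, $K_0=\mathrm{Frac}(W)$. For a suitable finite extension $K/K_0$ of degree $e$, with ring of integers $\mathcal O_K$ and uniformizer $\pi$, we shall construct an elliptic curve $B$ over $\mathcal O_K$ and an endomorphism $\psi$ of $B$ of degree $p^3$. It acts on two free modules of rank $2$: on $H^1_{\rm dR}(B/\mathcal O_K)$ over $\mathcal O_K$, and, through its reduction $\psi_k$, on $H^1_{\rm crys}(B_k/W)$ over $W$.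

**Proposition 1.** There are $K$, $B$, $\psi$ as above such that $\psi_k^*$ on $H^1_{\rm crys}(B_k/W)$ has elementary divisors $p,\ p^2$, while $\psi^*$ on $H^1_{\rm dR}(B/\mathcal O_K)$ has elementary divisors $\pi^{b_1},\pi^{b_2}$ with
$$b_1\le b_2,\qquad b_1+b_2=3e,\qquad b_1\ge \tfrac54e>e,\qquad b_2<2e. \tag{1}$$

Measured with the valuation $v$ normalized by $v(p)=1$, the crystalline divisors are $(1,2)$, and the de Rham divisors are two numbers in $\frac1e\mathbb Z$ with the same sum $3$ that are strictly closer together, for example $(\frac54,\frac74)$. The whole counterexample below grows out of this difference.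

**What $\psi$ is for.** Now let $k$ be any perfect field of characteristic $p$, $W$ and $K_0$ as before, $K/K_0$ finite totally ramified of degree $e$ with uniformizer $\pi$, and $X$ a smooth proper formal $\mathcal O_K$-scheme with special fiber $X_k$. Fix $i\ge0$. The groups $H^i_{\rm crys}(X_k/W)$ and $H^i_{\rm dR}(X/\mathcal O_K)$ are finitely generated over $W$ and $\mathcal O_K$. Write
$$H^i_{\rm crys}(X_k/W)[p^\infty]\simeq\bigoplus_{t=1}^rW/p^{a_t},\qquad H^i_{\rm dR}(X/\mathcal O_K)[p^\infty]\simeq\bigoplus_{j=1}^s\mathcal O_K/\pi^{b_j},$$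
$$\ell^i_{\rm crys}=\sum_t a_t,\qquad \ell^i_{\rm dR}=\sum_j b_j .$$
These are the lengths of the torsion submodules. How far apart can they be? The following is known.

* (a) $H^i_{\rm dR}(X/\mathcal O_K)\otimes_{\mathcal O_K} K\simeq H^i_{\rm crys}(X_k/W)\otimes_WK$ (Berthelot–Ogus), so the free ranks agree.
* (b) $r=s$.
* (c) If $e\le p-1$, then $H^i_{\rm dR}(X/\mathcal O_K)\simeq H^i_{\rm crys}(X_k/W)\otimes_W\mathcal O_K$.
* (d) There are examples with $\ell^i_{\rm dR}\ne e\,\ell^i_{\rm crys}$.

The question, from Abhinandan and Alex Youcis, "An integral comparison of crystalline and de Rham cohomology", arXiv:2507.17631 (2025), is to prove or disprove the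

**Conjecture.** The inequality $\ell^i_{\rm crys}\le\ell^i_{\rm dR}\le e\,\ell^i_{\rm crys}$ always holds.

The answer is that the conjecture is false. Its upper half fails for every $p$, already for $i=3$; its lower half is true.

**Theorem A.** Let $p$ be any prime and $k=\overline{\mathbb F}_p$. There are a finite (automatically totally ramified) extension $K/K_0$ and a smooth projective $\mathcal O_K$-scheme $Y$ with $\ell^3_{\rm dR}(Y)>e\cdot\ell^3_{\rm crys}(Y)$.

By formal GAGA, $H^b(Y,\Omega^a)=H^b(\widehat Y,\Omega^a)$, so $Y$ and its $p$-adic completion $\widehat Y$ have the same de Rham cohomology, and $\widehat Y$ is a counterexample to the conjecture.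

**Theorem B.** For all $k,K,X,i$ as in the question, with $m=\min(e,p-1)$,
$$m\,\ell^i_{\rm crys}\ \le\ \ell^i_{\rm dR}\ \le\ \tfrac{e^2}{m}\,\ell^i_{\rm crys}.$$
In particular $\ell^i_{\rm crys}\le\ell^i_{\rm dR}$ always.

Optimality of the constants in Theorem B is not claimed. Theorem A alone disproves the conjecture, and its proof (Sections 2–6) does not use Theorem B (Sections 7–9). Throughout, $v$ is the valuation with $v(p)=1$, so $v(\pi)=1/e$.

## 2. Lengths see determinants, Tor sees minima

Let $R$ be a discrete valuation ring with uniformizer $\varpi$ and $P:R^n\to R^n$ an injective map. In suitable bases of source and target, $P=\mathrm{diag}(\varpi^{c_1},\dots,\varpi^{c_n})$ with $c_1\le\dots\le c_n$; these are the elementary divisors. Then $\mathrm{coker}\,P\simeq\bigoplus R/\varpi^{c_l}$ has length $\sum c_l$, the $\varpi$-adic valuation of $\det P$. The exponent $c_1$ is the smallest valuation of an entry of $P$, in any bases.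

If $X$ has no torsion, for instance if $X$ is an abelian scheme, the conjecture says $0\le0\le0$. If $e=1$, or more generally $e\le p-1$, fact (c) gives $\ell_{\rm dR}=e\,\ell_{\rm crys}$. So we need large $e$ and torsion.

**A first attempt.** A sensible way to get torsion whose two versions can be compared is to build a scheme $X$ whose torsion cohomology is $\mathrm{coker}(\theta^*)$ on $H^1$, for an isogeny $\theta$ of elliptic curves. The elementary divisors of $\theta^*$ in the two theories might differ. But the length of the cokernel is the valuation of $\det\theta^*$, and $\det\theta^*$ is $\deg\theta$ up to a unit in both theories (fact (H2) below). So $\ell_{\rm dR}=e\,\ell_{\rm crys}$ exactly, however different the shapes are. This approach stops here: a length cannot see beyond the determinant.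

**What sees the shape.** Multiplication by $\varpi^a$ on $R/\varpi^b$ has kernel $\mathrm{Tor}_1(R/\varpi^a,R/\varpi^b)\simeq R/\varpi^{\min(a,b)}$. Hence for $T=\bigoplus_lR/\varpi^{c_l}$,
$$\mathrm{length}\,\mathrm{Tor}_1(T,T)=\sum_{l,l'}\min(c_l,c_{l'})\qquad\text{(ordered pairs)},$$
and for two summands with $c_1\le c_2$ this is $3c_1+c_2=(c_1+c_2)+2c_1$. With $c_1+c_2$ fixed, it grows as the two exponents move together. For example, take $e=4$, crystalline exponents $(1,2)$ and de Rham exponents $(5,7)$. The lengths are $3$ and $12=4\cdot3$. The Tor-lengths are $5$ and $15+7=22$, and $22>4\cdot5$.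

Tor-terms occur in the Künneth formula for a product. So the plan is this. Find an isogeny that is more balanced in de Rham cohomology than in crystalline cohomology. Put its cokernel into $H^2$ of a scheme $X$, where lengths match exactly. Then take powers $X^N$, so that the Tor-terms, of which there are $\binom N2$, outgrow everything else.

## 3. Construction of $\psi$

Let $k=\overline{\mathbb F}_p$. We use these standard facts; $H^*$ stands for de Rham cohomology over $\mathcal O_K$ or crystalline cohomology of the special fiber over $W$.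

* (H1) For an abelian scheme $A$, $H^1(A)$ is free, $H^j(A)=\Lambda^jH^1(A)$, and $H^1$ is additive: $H^1(A\times A')=H^1(A)\oplus H^1(A')$ and $(f+g)^*=f^*+g^*$. In particular $[n]^*=n$ on $H^1$.
* (H2) An isogeny $\theta$ of elliptic curves acts on the rank one module $H^2=\Lambda^2H^1$ by $\deg\theta$ (up to a unit depending on the choice of generators). So $\det\theta^*$ on $H^1$ is $\deg\theta$ up to a unit.
* (H3) $H^1_{\rm dR}(A/\mathcal O_K)\otimes k=H^1_{\rm dR}(A_k/k)=H^1_{\rm crys}(A_k/W)\otimes_Wk$, and for an elliptic curve there is a functorial exact sequence of free modules $0\to H^0(\Omega^1)\to H^1_{\rm dR}\to H^1(\mathcal O)\to0$.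

**Step 1: a curve with a square root of $-p$.** *This step gives an endomorphism whose action on differentials has valuation $\frac12$.* Let $E$ be an elliptic curve over $\overline{\mathbb Q}$ with complex multiplication by $\mathbb Z[\sqrt{-p}]$ and $f\in\mathrm{End}(E)$ with $f^2=-p$, so $\deg f=p$. CM curves have potentially good reduction. Fix an embedding $\overline{\mathbb Q}\subset\overline{K_0}$. Over a suitable finite $K/K_0$, both $E$ and $f$ are defined, $E$ extends to an elliptic curve over $\mathcal O_K$ (still called $E$), $f$ extends to it by the Néron property, and $E[p](\overline K)=E[p](K)$.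

The reduction $E_k$ is supersingular. Otherwise $f_k$ would act on the étale Tate module $T_p(E_k)\simeq\mathbb Z_p$ by some $c\in\mathbb Z_p$ with $c^2=-p$, which is impossible because $v(-p)=1$ is odd.

For an isogeny $\theta:A\to A'$ of elliptic curves over $\mathcal O_K$, choose generators $\omega_A,\omega_{A'}$ of the invariant differentials and write $\theta^*\omega_{A'}=\alpha_\theta\omega_A$. Then $v(\alpha_\theta)\ge0$ is well defined and additive under composition. From $f^2=-p$ we get $v(\alpha_f)=\frac12$.

**Step 2: all degree $p$ quotients of $E$ together.** *This step finds a quotient of $E$ that changes differentials very little.* For a subgroup $D\subset E[p](K)$ of order $p$, denote its schematic closure also by $D$, and let $\theta_D:E\to E/D$ be the quotient. There are $p+1$ such $D$.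

**Lemma 2.** $\sum_Dv(\alpha_{\theta_D})=1$.

*Proof.* Let $x$ be a parameter of the formal group $\widehat E$. As $E_k[p](k)=0$, every point of $E[p](\overline K)$ reduces to $0$, so lies in $\widehat E(\mathfrak m_{\overline K})$. Let $\theta$ be $\theta_D$ or $[p]$, given on formal groups by a series $\theta(x)\in\mathcal O_K[[x]]$. Its reduction is nonzero because $\theta_k$ is an isogeny, and its zeros in $\mathfrak m_{\overline K}$ are the $x(P)$ with $P\in\ker\theta$. Write the invariant differentials as $\omega=h(x)\,dx$ on the source and $\omega'=h'(x')\,dx'$ on the target, where $h,h'$ are series with unit constant term (here $h'$ is a name, not a derivative). Then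
$$h'(\theta(x))\,\theta'(x)=\alpha_\theta\,h(x),\qquad \theta'=d\theta/dx.$$
At a zero $x(P)$ the right side is nonzero, so $\theta'(x(P))\ne0$ and all zeros are simple. At $x=0$ we get $v(\theta'(0))=v(\alpha_\theta)$. By Weierstrass preparation $\theta(x)=U(x)\prod_{P\in\ker\theta}(x-x(P))$ with $U$ a unit, so
$$v(\alpha_\theta)=v(\theta'(0))=\sum_{0\ne P\in\ker\theta}v(x(P)).$$
The sets $D\smallsetminus0$ partition $E[p]\smallsetminus0$, so summing over $D$ gives the value for $[p]$, which is $v(p)=1$. $\square$

For $D=\ker f$ (contained in $E[p]$ since $f^2=-p$), $\theta_D$ is $f$ up to an isomorphism, and the value is $\frac12$. The other $p$ subgroups have nonnegative values with sum $\frac12$. So there is $D\ne\ker f$ with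
$$d:=v(\alpha_{\theta_D})\le\tfrac1{2p}\le\tfrac14.$$
Put $B=E/D$, $g=\theta_D:E\to B$, and let $\hat g:B\to E$ be the dual isogeny. As $\hat g g=[p]$, we have $v(\alpha_g)=d$ and $v(\alpha_{\hat g})=1-d$.

**Step 3: degrees $p$ and $p^2$ by hand.** *This step shows why degree $p^3$ is needed; it is not used in the proof.* Fix bases of $H^1_{\rm dR}(E)$ and $H^1_{\rm dR}(B)$ adapted to the sequence in (H3). A degree $p$ isogeny $\theta$ has matrix
$$\begin{pmatrix}\alpha&x\\0&\beta\end{pmatrix},\qquad x\in\mathcal O_K,\quad v(\alpha)=v(\alpha_\theta),\quad v(\alpha)+v(\beta)=1,$$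
by functoriality of (H3) and by (H2).

*Degree $p$.* By (H3), the matrices of $\theta^*$ modulo the maximal ideals in the two theories have the same rank. A degree $p$ isogeny between supersingular curves over $k$ is the Frobenius up to isomorphism (see Step 5), with crystalline divisors $1,p$. So the rank is $1$, and the de Rham divisors are $1,p$ too. There is no discrepancy. We also learn that $x$ is a unit whenever $\alpha,\beta$ are not, as for $f$ and for $g$: here $0<d$ because $d$ is a sum of positive numbers $v(x(P))$.

*Degree $p^2$.* For $g\circ f:E\to B$ we have $(gf)^*=f^*g^*$, with matrix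
$$\begin{pmatrix}\alpha_2&x_2\\0&\beta_2\end{pmatrix}\begin{pmatrix}\alpha_3&x_3\\0&\beta_3\end{pmatrix}=\begin{pmatrix}\alpha_2\alpha_3&\alpha_2x_3+x_2\beta_3\\0&\beta_2\beta_3\end{pmatrix},$$
where $v(\alpha_2)=v(\beta_2)=\frac12$, $v(\alpha_3)=d$, $v(\beta_3)=1-d$ and $x_2,x_3$ are units. The corner has valuation exactly $\frac12$, because $1-d>\frac12$. The diagonal has valuations $\frac12+d$ and $\frac32-d$. So the de Rham valuations are $(\frac12,\frac32)$. On the crystalline side, $(gf)_k$ is $[p]$ up to an isomorphism (Step 5), with valuations $(1,1)$. The discrepancy is real, but in the wrong direction: the Tor-lengths are $4$ for the crystalline cokernel and $e(\frac32+\frac32)=3e<4e$ for the de Rham one. In degree $p^2$ the crystalline side is perfectly balanced and cannot be beaten.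

In degree $p^3$ the crystalline valuations are integers with sum $3$, so they cannot be equal. That is the opening. It remains to make every entry of the de Rham matrix divisible by more than $p$. In a product of three upper triangular matrices the corner is
$$\alpha_1\alpha_2x_3+\alpha_1x_2\beta_3+x_1\beta_2\beta_3,$$
so we want $\alpha_1$ and $\beta_3$ small in absolute value. This dictates $\hat g$ for the first matrix and $g$ for the last.

**Step 4: $\psi$ and its de Rham divisors.** *This step proves (1).* Define
$$\psi:=g\circ f\circ\hat g\in\mathrm{End}(B),\qquad\deg\psi=p^3,\qquad \psi^*=\hat g^*f^*g^*.$$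
On $H^1_{\rm dR}(B/\mathcal O_K)$, the matrix of $\psi^*$ is
$$\begin{pmatrix}\alpha_1&x_1\\0&\beta_1\end{pmatrix}\begin{pmatrix}\alpha_2&x_2\\0&\beta_2\end{pmatrix}\begin{pmatrix}\alpha_3&x_3\\0&\beta_3\end{pmatrix}=\begin{pmatrix}\alpha_1\alpha_2\alpha_3&\ \alpha_1\alpha_2x_3+\alpha_1x_2\beta_3+x_1\beta_2\beta_3\\0&\beta_1\beta_2\beta_3\end{pmatrix},$$
where $v(\alpha_1),v(\alpha_2),v(\alpha_3)=1-d,\frac12,d$ and $v(\beta_1),v(\beta_2),v(\beta_3)=d,\frac12,1-d$. The diagonal entries have valuation $\frac32$. The three corner terms have valuations at least $\frac32-d$, $2-2d$, $\frac32-d$. Since $d\le\frac14$, all entries have valuation at least $\frac32-d\ge\frac54$. So $b_1\ge\frac54e>e$. The determinant has valuation $3$, so $b_1+b_2=3e$, and $b_2=3e-b_1\le\frac74e<2e$. This is (1).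

**Step 5: the crystalline divisors.** *This step finishes Proposition 1.* $B_k$ is isogenous to $E_k$, hence supersingular. An isogeny of $p$-power degree from $B_k$ or one of its Frobenius twists has connected kernel. It is therefore purely inseparable, and a purely inseparable isogeny of degree $p^n$ is the $n$-fold relative Frobenius $\mathrm{Fr}^n$ followed by an isomorphism. So $\psi_k=\iota'\circ\mathrm{Fr}^3$. Likewise $[p]$ on $B_k^{(p)}$, of degree $p^2$, is an isomorphism composed with $\mathrm{Fr}^2$. Writing $\mathrm{Fr}^3=\mathrm{Fr}^2\circ\mathrm{Fr}_B$ with $\mathrm{Fr}_B:B_k\to B_k^{(p)}$, we obtain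
$$\psi_k=\iota\circ[p]\circ\mathrm{Fr}_B,\qquad \iota:B_k^{(p)}\simeq B_k,\qquad \psi_k^*=p\cdot\mathrm{Fr}_B^*\circ\iota^*.$$
The $W$-linear map $\mathrm{Fr}_B^*:H^1_{\rm crys}(B_k^{(p)}/W)\to H^1_{\rm crys}(B_k/W)$ has determinant of valuation $1$ by (H2), hence elementary divisors $1,p$. Therefore
$$\psi_k^*\ \text{ on }\ H^1_{\rm crys}(B_k/W)\ \text{ has elementary divisors }\ p,\ p^2.\tag{2}$$
This proves Proposition 1. $\square$

## 4. A torsor quotient $X$ attached to $\psi$

We want a scheme with $\mathrm{coker}(\psi^*)$ in the torsion of $H^2$. The device is a family of abelian varieties over an elliptic curve, twisted by a finite group $\Gamma$. Group cohomology of $\Gamma$ creates the torsion.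

**Step 1: a cyclic étale isogeny.** *This step provides the group $\Gamma$ and a free action.* Let $E''$ be an elliptic curve over $W$ with ordinary reduction, $G=E''[p^2]^0$ the connected part of $E''[p^2]$, $E'=E''/G$, and $q:E'\to E''$ the isogeny whose composite with $E''\to E'$ is $[p^2]$. Then $\Gamma:=\ker q=E''[p^2]/G$ is étale, cyclic of order $p^2$, and constant because $W$ is strictly henselian. So $\Gamma\simeq\mathbb Z/p^2$ and $E''=E'/\Gamma$. Base change $E',E''$ to $\mathcal O_K$.

**Step 2: the fiber.** *This step encodes $\psi$ in an abelian scheme with $\Gamma$-action.* Let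
$$\sigma:B^\Gamma\times B\to B,\qquad \sigma\big((x_\gamma)_\gamma,y\big)=\sum_\gamma x_\gamma+\psi(y),\qquad A=\ker\sigma.$$
Let $\Gamma$ permute the coordinates of $B^\Gamma$, $(\gamma w)_{\gamma'}=w_{\gamma'-\gamma}$, and act trivially on the last $B$. Then $\sigma$ is $\Gamma$-invariant, so $\Gamma$ acts on $A$ by group automorphisms. Inserting $b\in B$ at the coordinate $\gamma=0$ splits $\sigma$. Hence $A\times B\simeq B^\Gamma\times B$ with $\sigma$ corresponding to $\mathrm{pr}_B$. Forgetting the coordinate $\gamma=0$ gives $A\simeq B^{\Gamma\smallsetminus0}\times B\simeq B^{p^2}$, so $A$ is an abelian scheme.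

**Step 3: the quotient.** Let
$$X=(E'\times A)/\Gamma,\qquad\gamma\cdot(z,w)=(z+\gamma,\gamma w).$$
The action is free because it is free on $E'$, also on the special fiber ($\Gamma$ is étale). A quotient of a projective scheme by a finite group exists and is projective. So $X$ is smooth projective over $\mathcal O_K$, and $E'\times A\to X$ is an étale $\Gamma$-torsor, compatibly with passage to special fibers.

## 5. $H^1(X)$ is free and $H^2(X)_{\rm tors}$ is $\mathrm{coker}(\psi^*)$

Let $(R,R\Gamma)$ be either $(W,R\Gamma_{\rm crys}((-)_k/W))$ or $(\mathcal O_K,R\Gamma_{\rm dR}(-/\mathcal O_K))$ on smooth projective $\mathcal O_K$-schemes. For an object $V$ of $D(R[\Gamma])$, $R\Gamma(\Gamma,V)$ denotes derived $\Gamma$-invariants and $H^i(\Gamma,V)$ their cohomology.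

**Proposition 3.** In both theories $H^0(X)=R$ and $H^1(X)$ is free. Moreover
$$H^2_{\rm crys}(X_k/W)_{\rm tors}\simeq W/p\oplus W/p^2,\qquad H^2_{\rm dR}(X/\mathcal O_K)_{\rm tors}\simeq\mathcal O_K/\pi^{b_1}\oplus\mathcal O_K/\pi^{b_2}.\tag{3}$$
So $\ell^2_{\rm crys}(X)=3$ and $\ell^2_{\rm dR}(X)=3e$.

**Step 1: the two tools.** *This step turns the cohomology of $X$ into group cohomology.*

*Equivariant Künneth.* $R\Gamma$ is a contravariant functor to $E_\infty$-algebras in the derived $\infty$-category $D(R)$. A $\Gamma$-action on $Z$ makes $R\Gamma(Z)$ an object of $\mathrm{Fun}(B\Gamma,D(R))=D(R[\Gamma])$ (here $B\Gamma$ is the classifying space). For $Z,Z'$ with $\Gamma$-action, the product of the two pullbacks is a morphism $R\Gamma(Z)\otimes^L_RR\Gamma(Z')\to R\Gamma(Z\times Z')$ in $D(R[\Gamma])$ for the diagonal actions. Its underlying map in $D(R)$ is the Künneth isomorphism, so it is an isomorphism in $D(R[\Gamma])$.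

*Descent.* If $\rho:\widetilde Z\to Z$ is an étale $\Gamma$-torsor, then $R\Gamma(Z)\to R\Gamma(\Gamma,R\Gamma(\widetilde Z))$ is an isomorphism. For de Rham cohomology, over any base, $\Omega^a_{\widetilde Z}=\rho^*\Omega^a_Z$. Locally $\rho$ is $\mathrm{Spec}\,S'\to\mathrm{Spec}\,S_0$ with $S'\otimes_{S_0}S'\simeq\prod_\Gamma S'$, so the complex of $\Gamma$-cochains with values in $S'\otimes_{S_0}N$ is the complex $S'\otimes N\to S'\otimes S'\otimes N\to\cdots$ of faithfully flat descent, a resolution of $N$. Hence $R\Gamma(\Gamma,\rho_*\Omega^a_{\widetilde Z})=\Omega^a_Z$. Taking cohomology on $Z$, which commutes with $R\Gamma(\Gamma,-)$, and using the finite stupid filtration of the de Rham complex, we get the claim. For crystalline cohomology, both sides are derived $p$-complete ($R\Gamma(\Gamma,-)$ is a limit), and $R\Gamma(\Gamma,-)$ commutes with $-\otimes^L_Wk$, which is the cone of $p$. So it suffices to check after $-\otimes_W^Lk$, where the map becomes the one for de Rham cohomology over $k$.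

**Step 2: the $\Gamma$-module $L=H^1(A)$.** Put $\Lambda=H^1(B)$ and $P=\psi^*:\Lambda\to\Lambda$ (meaning $\psi_k^*$ in the crystalline case). By the splitting of $\sigma$, $H^1(B^\Gamma\times B)=H^1(A)\oplus\Lambda$ with $\sigma^*$ the inclusion of $\Lambda$. Hence there is an exact sequence of $R[\Gamma]$-modules
$$0\to\Lambda\xrightarrow{\ x\mapsto(\sum_\gamma x\otimes[\gamma],\;Px)\ }\Lambda\otimes R[\Gamma]\ \oplus\ \Lambda\to L\to0,\tag{4}$$
where both copies of $\Lambda$ carry the trivial action. Indeed $\gamma$ acts on $H^1(B^\Gamma)=\bigoplus_{\gamma'}\Lambda[\gamma']$ by $((-\gamma)\cdot)^*$, which sends $x[\gamma']$ to $x[\gamma'+\gamma]$.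

**Step 3: a spectral sequence.** *This step isolates the group that carries the torsion.* Put $\mathcal K=R\Gamma(E')\in D(R[\Gamma])$. By descent and Künneth, $R\Gamma(X)=R\Gamma(\Gamma,\mathcal K\otimes^LR\Gamma(A))$, and $R\Gamma(\Gamma,\mathcal K)=R\Gamma(E'')$ by descent for $q$. The canonical filtration $\tau^{\le j}R\Gamma(A)$, with graded pieces $H^j(A)[-j]$, gives a first quadrant spectral sequence
$$E_2^{ij}=H^i(\Gamma,\mathcal K\otimes H^j(A))\Rightarrow H^{i+j}(X).$$
Here $E_2^{i,0}=H^i(E'')$ is free, and zero for $i>2$. Since $\mathcal K$ lives in degrees $\ge0$ with $H^0(\mathcal K)=R$, $E_2^{0,j}=H^j(A)^\Gamma$ is torsion-free.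

The edge map $H^i(E'')\to H^i(X)$ comes from $R=\tau^{\le0}R\Gamma(A)\to R\Gamma(A)$, so it is pullback along the projection $X\to E'/\Gamma=E''$. This projection has a section, since the zero section of $A$ is $\Gamma$-fixed. So $H^i(E'')\to H^i(X)$ is split injective, and no differential hits the row $j=0$. We read off three consequences.

* $H^0(X)=E_2^{0,0}=R$.
* $H^1(X)$ is an extension of a submodule of $E_2^{0,1}=L^\Gamma$ by $H^1(E'')$. It is finitely generated and torsion-free, hence free.
* $E_\infty^{1,1}=E_2^{1,1}$: nothing enters from $E_2^{-1,2}=0$, and the target $E_2^{3,0}$ of the outgoing differential is $0$. In the filtration $H^2(E'')=\mathrm{Fil}^2\subset\mathrm{Fil}^1\subset H^2(X)$, the top quotient lies in $E_2^{0,2}$ and is torsion-free. As $\mathrm{Fil}^2$ is a direct summand of $H^2(X)$, it is one of $\mathrm{Fil}^1$, so $\mathrm{Fil}^1\simeq H^2(E'')\oplus E_2^{1,1}$. With $H^2(E'')$ free,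
$$H^2(X)_{\rm tors}=(E_2^{1,1})_{\rm tors}=H^1(\Gamma,\mathcal K\otimes L)_{\rm tors}.$$

**Step 4: $H^1(\Gamma,\mathcal K\otimes L)$ as a cokernel.** Tensor (4) with $\mathcal K$ and apply $R\Gamma(\Gamma,-)$. We need Shapiro's lemma in explicit form: the composite
$$R\Gamma(\Gamma,\mathcal K\otimes R[\Gamma])\to\mathcal K\otimes R[\Gamma]\to\mathcal K$$
(forget the action, then take the coefficient of $[0]$) is an isomorphism. To check it, represent $\mathcal K$ by a bounded below complex of $R[\Gamma]$-modules $V$. The module $V\otimes R[\Gamma]$ with diagonal action is induced, via $v\otimes[\gamma]\mapsto\gamma^{-1}v\otimes[\gamma]$, hence acyclic. Its invariants are the sums $\sum_\gamma\gamma v\otimes[\gamma]$, and the coefficient of $[0]$ recovers $v$.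

Consequently the map $\mathcal K\to\mathcal K\otimes R[\Gamma]$, $x\mapsto\sum_\gamma x\otimes[\gamma]$, induces the forgetful map $R\Gamma(\Gamma,\mathcal K)\to\mathcal K$, because its composite with the coefficient of $[0]$ is the identity. The forgetful map is $q^*:R\Gamma(E'')\to R\Gamma(E')$. So there is an exact sequence
$$H^1(E'')\otimes\Lambda\xrightarrow{a_1}\big(H^1(E')\otimes\Lambda\big)\oplus\big(H^1(E'')\otimes\Lambda\big)\to H^1(\Gamma,\mathcal K\otimes L)\to H^2(E'')\otimes\Lambda\xrightarrow{a_2}\cdots$$
with $a_i=(q^*\otimes1,\,1\otimes P)$. As $P$ is injective and $H^2(E'')$ is free, $a_2$ is injective, and $H^1(\Gamma,\mathcal K\otimes L)=\mathrm{coker}(a_1)$.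

**Step 5: the cokernel.** *This step computes $\mathrm{coker}(a_1)$ from elementary divisors.* First, $q^*:H^1(E'')\to H^1(E')$ has elementary divisors $1,p^2$. Its determinant is $\deg q=p^2$ up to a unit. Modulo the maximal ideal it is $q_k^*$ on $H^1_{\rm dR}$ of the special fibers by (H3), and this is nonzero: $q_k$ is étale, so $q_k^*$ is bijective on the nonzero subspaces $H^0(\Omega^1)$.

Choose bases $(e_i)$ of $H^1(E'')$ and $(f_i)$ of $H^1(E')$ with $q^*e_1=f_1$, $q^*e_2=p^2f_2$, and bases $(x_l),(y_l)$ of $\Lambda$ with $Px_l=c_ly_l$, $l=1,2$. The target of $a_1$ has basis $\{f_i\otimes x_l\}\cup\{e_i\otimes y_l\}$, and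
$$a_1(e_1\otimes x_l)=f_1\otimes x_l+c_l\,e_1\otimes y_l,\qquad a_1(e_2\otimes x_l)=p^2f_2\otimes x_l+c_l\,e_2\otimes y_l.$$
These four vectors involve disjoint pairs of basis vectors. A vector of the first kind has a unit coefficient and contributes no torsion to the cokernel. One of the second kind contributes the torsion $R/(p^2,c_l)$. In the crystalline theory $c_l=p,p^2$ by (2), and $(p^2,c_l)=(c_l)$. In the de Rham theory $c_l=\pi^{b_l}$ with $b_l<2e$ by (1), so again $(p^2,c_l)=(\pi^{b_l})$. This gives (3). $\square$

**Why $\Gamma$ has order $p^2$.** The same computation with a cyclic $\Gamma$ of order $p$ would give $R/(p,c_l)$. As $b_1,b_2>e$, this is $(W/p)^2$ and $(\mathcal O_K/p)^2$, and the difference of shapes is cut off. With order $p^2$, the bound $b_2<2e$ ensures that nothing is lost.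

## 6. Powers of $X$ and the proof of Theorem A

In degree $2$ we have $\ell^2_{\rm dR}(X)=3e=e\,\ell^2_{\rm crys}(X)$: exactly the deadlock of Section 2. We do not know $\ell^3(X)$. Powers of $X$ make it irrelevant.

**Step 1: Künneth.** Let $N\ge1$ and let $X^N$ be the $N$-fold fiber product over $\mathcal O_K$. Over the principal ideal domain $R$ every perfect complex is the sum of its shifted cohomology groups, so $R\Gamma(X)\simeq R\oplus Q$ with $Q=\bigoplus_{j\ge1}H^j(X)[-j]$, and
$$R\Gamma(X^N)\simeq\bigoplus_n\big(Q^{\otimes^Ln}\big)^{\oplus\binom Nn}.$$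

**Step 2: only $n=1,2$ contribute torsion to $H^3$.** Because $H^1(X)$ is free, it is its own resolution in degree $1$. For $j\ge2$ the summand $H^j(X)[-j]$ has a free resolution in degrees $j-1,j$. So $Q$ is represented by free modules in degrees $\ge1$, and $Q^{\otimes^Ln}$ by free modules in degrees $\ge n$. Hence $H^3(Q^{\otimes^Ln})=0$ for $n\ge4$, and also for $n=0$, where the complex is $R$ in degree $0$. For $n=3$ it is the kernel of a map out of a free module in the lowest degree, so it is torsion-free. For $n=2$, the terms $H^i\otimes H^j$ with $i+j=3$ and $\mathrm{Tor}_1(H^i,H^j)$ with $i+j=4$, $i,j\ge1$, give, since $H^1$ is free,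
$$H^3(Q^{\otimes^L2})\simeq\big(H^1\otimes H^2\big)^{\oplus2}\oplus\mathrm{Tor}_1(H^2,H^2).$$

**Step 3: lengths.** Let $h=\mathrm{rk}\,H^1(X)$, the same in both theories by (a). For $\ast\in\{\mathrm{crys},\mathrm{dR}\}$ let $t_\ast$ be the length of $\mathrm{Tor}_1(T,T)$ with $T=H^2_\ast(X)_{\rm tors}$. Then
$$\ell^3_\ast(X^N)=N\,\ell^3_\ast(X)+\tbinom N2\big(2h\,\ell^2_\ast(X)+t_\ast\big).\tag{5}$$
By (3) and Section 2, $t_{\rm crys}=1+1+1+2=5$ and $t_{\rm dR}=3b_1+b_2=3e+2b_1$. Put $\delta=\ell^3_{\rm dR}(X)-e\,\ell^3_{\rm crys}(X)$. As $\ell^2_{\rm dR}(X)=e\,\ell^2_{\rm crys}(X)$, the terms with $h$ cancel and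
$$\ell^3_{\rm dR}(X^N)-e\,\ell^3_{\rm crys}(X^N)=N\delta+\tbinom N2(3e+2b_1-5e)=N\delta+N(N-1)(b_1-e).$$
Since $b_1-e\ge e/4>0$, this is positive as soon as $N>1+|\delta|/(b_1-e)$. Take $Y=X^N$ for such $N$. This proves Theorem A. $\blacksquare$

## 7. Divided powers, Breuil's ring and the complex $C$

From here on, $k,K,X,i$ are as in the question. References: [BS] is Bhatt–Scholze, *Prisms and prismatic cohomology*; [BMS1] is Bhatt–Morrow–Scholze, *Integral $p$-adic Hodge theory*.

**PD-ideals.** In a $p$-torsion-free ring $A$, an ideal $J$ is a PD-ideal if $\gamma_n(y)=y^n/n!\in J$ for all $y\in J$, $n\ge1$. A ring map between such pairs carrying $J$ into $J'$ is then automatically a PD-morphism. Legendre's formula $v(n!)=\frac{n-s_p(n)}{p-1}$, with $s_p(n)$ the digit sum of $n$ in base $p$, decides examples. The ideal $(p)\subset W$ is a PD-ideal, as $n-\frac{n-s_p(n)}{p-1}\ge1$. The ideal $(\pi)\subset\mathcal O_K$ is one if $e\le p-1$, because then, for $n\ge1$, $\frac ne-\frac{n-s_p(n)}{p-1}\ge\frac1e+(n-1)\big(\frac1e-\frac1{p-1}\big)\ge\frac1e$. It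 is not one if $e\ge p$, since $v(\pi^p/p!)=\frac pe-1<\frac1e$.

**Where the direct comparison stops.** If $(\pi)$ is a PD-ideal, the crystalline cohomology of $X_k$ over $(\mathcal O_K,(\pi))$ makes sense. By base change from $(W,(p))$ it is $R\Gamma_{\rm crys}(X_k/W)\otimes_W^L\mathcal O_K$. As $X$ lifts $X_k$, it is also $R\Gamma_{\rm dR}(X/\mathcal O_K)$. This is (c). For $e\ge p$ the ideal $(\pi)$ has no divided powers and the argument cannot start. The way past this is to let the point $\pi$ move in a disc. There is a complex over $W[[u]]$ whose value at $u=0$ is crystalline cohomology and whose value at $u=\pi$ is de Rham cohomology. Divided powers will show that the torsion length is constant *near* $0$ and *near* $\pi$, and function theory on the disc will bridge the gap.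

**Base change for crystalline cohomology.** Let $(A,J)$ be a $p$-complete $p$-torsion-free ring with PD-ideal $J\ni p$, and $Z$ a smooth, quasi-compact, separated $A/J$-scheme. For $m\ge1$ we have $v(p^{nm}/m!)\ge nm-(m-1)\ge n$, so $p^nA$ is stable under divided powers and these pass to $J/p^n\subset A/p^n$. Set $R\Gamma_{\rm crys}(Z/A)=R\lim_nR\Gamma_{\rm crys}(Z/(A/p^n))$.

**Lemma 4.** For a PD-morphism $(A,J)\to(A',J')$ of such pairs, $R\Gamma_{\rm crys}(Z/A)\,\widehat\otimes^L_AA'\to R\Gamma_{\rm crys}(Z_{A'/J'}/A')$ is an isomorphism ($p$-completed tensor product). If $R\Gamma_{\rm crys}(Z/A)$ is perfect, the completion is superfluous.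

*Proof.* It suffices to check modulo $p^n$ and, by Čech descent for a finite affine cover, for $Z$ standard smooth affine or an affine open of such. The ideal $J/p^n$ is nil, since $y^p=p!\,\gamma_p(y)\in pA$ gives $y^{pn}\in p^nA$. So such a $Z$ lifts to a smooth affine $A/p^n$-scheme: lift the equations (the Jacobian minor remains a unit, as it is one modulo a nil ideal), and lift opens as opens. The de Rham complex of the lift computes crystalline cohomology, has flat terms, and commutes with base change. No noetherian hypothesis is needed. A perfect complex tensored with the $p$-complete ring $A'$ is already complete. $\square$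

The same holds for the formal scheme $X$ and its reductions, since $X_{\mathcal O_K/p}$ is a smooth proper scheme.

**The rings.** Let $\mathfrak S=W[[u]]$ with $\varphi(u)=u^p$ and $\varphi$ the Frobenius on $W$. Let $\mathcal E\in\mathfrak S$ be the Eisenstein polynomial of $\pi$, so $\mathfrak S/\mathcal E=\mathcal O_K$. Let $S$ be Breuil's ring, the $p$-completed PD-envelope of $\mathfrak S\to\mathcal O_K$. It is the $p$-completion of $\mathfrak S[\mathcal E^n/n!:n\ge1]$ and is $p$-torsion-free. Put $J_S=\ker(S\to\mathcal O_K/p)$, a PD-ideal containing $p$, generated up to $p$-completion by $p$ and the $\gamma_n(\mathcal E)$, $n\ge1$.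

A $\delta$-ring structure on a $p$-torsion-free ring is a ring endomorphism $\varphi$ with $\varphi(x)=x^p+p\,\delta(x)$. A prism is a pair $(A,I)$ with $A$ a $\delta$-ring, $I$ an invertible ideal, $A$ derived $(p,I)$-complete, and $p\in I+\varphi(I)A$. Two examples matter.

* $(\mathfrak S,(\mathcal E))$ is a prism. If $\mathcal E(0)=pw$ with $w\in W^\times$, then $\delta(\mathcal E)$ has constant term $\varphi(w)-p^{p-1}w^p$, a unit. So $p=\delta(\mathcal E)^{-1}(\varphi(\mathcal E)-\mathcal E^p)$.
* $(S,(p))$ is a prism. In $S$ we have $\varphi(\mathcal E)=\mathcal E^p+p\,\delta(\mathcal E)\in pS$, because $\mathcal E^p=p!\,\gamma_p(\mathcal E)$. Therefore $\varphi(\mathcal E)^n/n!=(\varphi(\mathcal E)/p)^n\,p^n/n!\in pS$ for $n\ge1$, so $\varphi$ extends to $S$. It lifts Frobenius: $\varphi(\gamma_n(\mathcal E))$ and $\gamma_n(\mathcal E)^p=p!\,\gamma_p(\gamma_n(\mathcal E))$ both lie in $pS$.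

Let $M=R\Gamma_\Delta(X/\mathfrak S)$ be the prismatic cohomology of $X$ over $(\mathfrak S,(\mathcal E))$, a perfect complex [BS, Thm 1.8], and $C=\varphi_{\mathfrak S}^*M$.

**Lemma 5.** $C\otimes^L_{\mathfrak S}S\simeq R\Gamma_{\rm crys}(X_{\mathcal O_K/p}/S)$, with PD-ideal $J_S$.

*Proof.* As $\varphi(\mathcal E)\in pS$, the composite $\mathfrak S\xrightarrow{\varphi}\mathfrak S\to S$ is a map of prisms $(\mathfrak S,(\mathcal E))\to(S,(p))$. By base change [BS, Thm 1.8(5)], $C\otimes^L_{\mathfrak S}S$ is the prismatic cohomology over $(S,(p))$ of the base change of $X$ along the induced map $\mathcal O_K\to S/p$. Since $\varphi$ is the $p$-th power map on $S/p$, this map is the composite $\mathcal O_K\to\mathcal O_K/p=S/J_S\to S/p$, whose second arrow is induced by the Frobenius of $S/p$, which kills the PD-ideal $J_S/p$.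

Now use the crystalline comparison [BS, Thm 5.2]: for a crystalline prism $(A,(p))$, a PD-ideal $J\ni p$ of $A$, and $Z$ smooth over $A/J$, one has $R\Gamma_\Delta(Z^{(1)}/A)\simeq R\Gamma_{\rm crys}(Z/A)$, where $Z^{(1)}=Z\otimes_{A/J}A/p$ along the map $A/J\to A/p$ induced by Frobenius. Apply it to $A=S$, $J=J_S$, $Z=X_{\mathcal O_K/p}$. $\square$

## 8. Torsion length as a function $\Phi$ on the open disc

Let $\mathcal O$ be the valuation ring of the completion of $\overline K$ and $\mathfrak m\subset\mathcal O$ its maximal ideal. A point $x\in\mathfrak m$ gives a $W$-algebra map $\mathfrak S\to\mathcal O$, $u\mapsto x$. Represent $C$ by a finite complex of finite free $\mathfrak S$-modules with differentials $d^j$. Let $\partial=d^{i-1}$ have generic rank $\rho$, and let $I\subset\mathfrak S$ be the ideal generated by the $\rho\times\rho$ minors of $\partial$ ($I=\mathfrak S$ if $\rho=0$).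

**Step 1: $I$ contains a power of $p$.** *This keeps the rank of $\partial$ constant at all points of the disc.* The linearized Frobenius of $M$ is an isomorphism after inverting $\mathcal E$ [BS, Thm 1.8(6)]. So each $H^j(M)$ is a Breuil–Kisin module (a finitely generated $\mathfrak S$-module $H$ with an isomorphism $(\varphi^*H)[1/\mathcal E]\simeq H[1/\mathcal E]$), and $H^j(M)[1/p]$ is finite free over $\mathfrak S[1/p]$ by [BMS1, Prop. 4.3]. As $\varphi$ is flat, $H^j(C)=\varphi^*H^j(M)$, and $H^j(C)[1/p]$ is finite free too.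

Over $\mathfrak S[1/p]$, go down from the top degree. If $\ker d^j$ is projective (true in the top degree, where it is everything), then $\mathrm{im}\,d^{j-1}=\ker(\ker d^j\to H^j)$ is projective, because $H^j$ is projective and the surjection splits. Then $\ker d^{j-1}$, the kernel of the surjection from the free term of degree $j-1$ onto $\mathrm{im}\,d^{j-1}$, is projective as well. So all kernels and images are projective. So are the cokernels: $\mathrm{coker}(d^{j-1})$ is an extension of $\mathrm{im}(d^j)$ by $H^j(C)$. In particular $\mathrm{coker}(\partial)[1/p]$ is projective. Hence $\mathrm{im}(\partial)[1/p]$ is a direct summand of rank $\rho$ (the ring is a domain). Locally on $\mathrm{Spec}\,\mathfrak S[1/p]$, $\partial$ is then $\mathrm{diag}(1,\dots,1,0,\dots)$ in suitable bases, with $\rho$ ones, and its $\rho$-minors generate the unit ideal. Thus $I[1/p]=\mathfrak S[1/p]$, i.e. $p^n\in I$ for some $n$.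

**Step 2: definition of $\Phi$.** Let $\partial_x$ be the value of $\partial$ at $x\in\mathfrak m$. Its $(\rho+1)$-minors vanish. Its $\rho$-minors do not all vanish because $p^n\in I$. By Smith form over the valuation ring $\mathcal O$ (repeatedly pivot on an entry of smallest valuation), $\partial_x\sim\mathrm{diag}(c_1,\dots,c_\rho,0,\dots)$ with all $c_l\ne0$. The quotient of $\mathrm{coker}(\partial_x)$ by $H^i(C\otimes^L_{u\mapsto x}\mathcal O)$ embeds in a free module. Therefore
$$H^i(C\otimes^L_{u\mapsto x}\mathcal O)_{\rm tors}=\mathrm{coker}(\partial_x)_{\rm tors}\simeq\bigoplus_l\mathcal O/c_l,\qquad \Phi(x):=\sum_lv(c_l)=\min_{f\in I}v(f(x)).\tag{6}$$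
The last equality holds because $\prod c_l$ generates the ideal of $\rho$-minors of $\partial_x$, which is generated by the $f(x)$, $f\in I$. The number $\Phi(x)$ depends only on the isomorphism class of $C\otimes^L_{u\mapsto x}\mathcal O$ in $D(\mathcal O)$, since $\prod c_l$ generates the $0$-th Fitting ideal of the torsion module.

*A toy case* (pure algebra, not claimed to come from an $X$). If $\partial=(p,u^n):\mathfrak S^2\to\mathfrak S$, then $\rho=1$, $I=(p,u^n)$, and $\Phi(x)=\min(1,n\,v(x))$. So $\Phi(0)=1$ and $\Phi(\pi)=\min(1,n/e)$.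

**Step 3: the values at $0$ and $\pi$.** The maps $u\mapsto0$ and $u\mapsto\pi$ extend to PD-morphisms $(S,J_S)\to(W,(p))$ and $(S,J_S)\to(\mathcal O_K,(p))$, because $\mathcal E(0)\in pW$ and $\mathcal E(\pi)=0$. On quotients they induce the reduction $\mathcal O_K/p\to k$ and the identity of $\mathcal O_K/p$. By Lemmas 4 and 5 (everything is perfect), $C$ specializes to $R\Gamma_{\rm crys}(X_k/W)$ and to $R\Gamma_{\rm crys}(X_{\mathcal O_K/p}/\mathcal O_K)=R\Gamma_{\rm dR}(X/\mathcal O_K)$, the last equality because $X$ is a smooth lift. Tensoring with $\mathcal O$, which is flat over $W$ and $\mathcal O_K$, turns $W/p^{a_t}$ into $\mathcal O/p^{a_t}$ and $\mathcal O_K/\pi^{b_j}$ into $\mathcal O/\pi^{b_j}$. Hence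
$$\Phi(0)=\ell^i_{\rm crys}=:a,\qquad\Phi(\pi)=\ell^i_{\rm dR}/e.\tag{7}$$

**Step 4: $\Phi$ is constant near $0$ and near $\pi$.** *This is where divided powers enter.* Let $s=\frac1{p-1}$ and $\mathfrak a=\{y\in\mathcal O:v(y)\ge s\}$. Then $p\in\mathfrak a$, and $\mathfrak a$ is a PD-ideal: for $y\in\mathfrak a$ and $n\ge1$,
$$v\Big(\frac{y^n}{n!}\Big)\ge\frac n{p-1}-\frac{n-s_p(n)}{p-1}=\frac{s_p(n)}{p-1}\ge\frac1{p-1}.$$
Let $x_0\in\{0,\pi\}$ and $x-x_0\in\mathfrak a$; then $x\in\mathfrak m$. We have $\mathcal E(x)\equiv\mathcal E(x_0)\equiv0\bmod\mathfrak a$. So $\gamma_n(\mathcal E)\mapsto\mathcal E(x)^n/n!\in\mathfrak a$ extends $u\mapsto x$ to a PD-morphism $(S,J_S)\to(\mathcal O,\mathfrak a)$. The induced map $\mathcal O_K/p\to\mathcal O/\mathfrak a$ sends the class of $u$ to $x\bmod\mathfrak a=x_0\bmod\mathfrak a$, so it is the same for $x$ and for $x_0$. By Lemmas 4 and 5, $C\otimes^L_{u\mapsto x}\mathcal O$ and $C\otimes^L_{u\mapsto x_0}\mathcal O$ are both the crystalline cohomology over $(\mathcal O,\mathfrak a)$ of the same smooth $\mathcal O/\mathfrak a$-scheme.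 Therefore
$$\Phi(x)=\Phi(0)\ \text{ if }\ v(x)\ge s;\qquad\Phi(x)=\Phi(\pi)\ \text{ if }\ v(x-\pi)\ge s.\tag{8}$$

In the toy case with $e\ge p-1$ and $n=p-1$, both parts of (8) hold. If $v(x)\ge s$, then $n\,v(x)\ge1$. If $v(x-\pi)\ge s$ and $v(\pi)<s$, then $v(x)=v(\pi)$; and if $v(\pi)=s$, the two discs coincide. Here $e\,\Phi(\pi)=p-1=(p-1)\Phi(0)$, so a lower bound derived from (8) alone cannot have a constant larger than $p-1$.

## 9. Two estimates on the disc and the proof of Theorem B

**Case $e\le p-1$.** Here $v(\pi)=1/e\ge s$, and (8) with $x=\pi$, $x_0=0$ gives $\Phi(\pi)=\Phi(0)$. By (7), $\ell^i_{\rm dR}=e\,\ell^i_{\rm crys}$, which is the assertion for $m=e$. From now on $e\ge p-1$ and $m=p-1$.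

**Lower bound.** *Every $f\in I$ is small on the disc $v(x)\ge s$; this controls its coefficients, hence its value at $\pi$.* Let $f=\sum_jf_ju^j\in I$ with $f_j\in W$. By (6) and (8), $v(f(x))\ge a$ whenever $v(x)\ge s$. We claim
$$v(f_j)+\tfrac j{p-1}\ge a\qquad\text{for all }j.\tag{9}$$
This is the maximum modulus principle; here is the argument. If $f=0$ there is nothing to show. Otherwise choose $c\in\mathcal O$ with $v(c)=s$ and consider $f(cy)=\sum f_jc^jy^j$, whose coefficients tend to $0$. Divide by a coefficient of minimal valuation $\mu$. The reduction is a nonzero polynomial over the residue field of $\mathcal O$, which is infinite. So some $y\in\mathcal O$ has $v(f(cy))=\mu$. Since $v(cy)\ge s$, $\mu\ge a$.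

From (9) and $v(f_j)\ge0$,
$$v(f_j\pi^j)\ \ge\ \max\!\big(0,\,a-\tfrac j{p-1}\big)+\tfrac je\ \ge\ \tfrac{(p-1)a}e.$$
For the second inequality, the middle expression is linear in $j$ on $[0,(p-1)a]$, with end values $a\ge\frac{(p-1)a}e$ (as $e\ge p-1$) and $\frac{(p-1)a}e$, and it increases afterwards. So $v(f(\pi))\ge(p-1)a/e$ for every $f\in I$. By (6) and (7),
$$\ell^i_{\rm dR}=e\,\Phi(\pi)\ge(p-1)a=(p-1)\,\ell^i_{\rm crys}.$$

**Upper bound.** *One good $f\in I$ suffices, but we evaluate it at a point near $\pi$ chosen away from its zeros.* By (6), choose $f\in I$ with $v(f(0))=\Phi(0)=a$. By Weierstrass preparation $f=p^c\cdot(\text{unit})\cdot\prod_l(u-z_l)$ with an integer $c\ge0$ and finitely many $z_l\in\mathfrak m$. All $z_l$ are nonzero as $f(0)\ne0$, and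
$$a=c+\sum_lv(z_l).$$
We look for $x=\pi+y$ with $v(y)=s$ and $v(x-z_l)=\min(s,v(\pi-z_l))$ for all $l$. Since $x-z_l=(\pi-z_l)+y$, this is automatic when $v(\pi-z_l)\ne s$. When $v(\pi-z_l)=s$, write $y=\eta t$ with a fixed $\eta$ of valuation $s$ and $t\in\mathcal O^\times$; then the residue class of $t$ has to avoid that of $-(\pi-z_l)/\eta$. The residue field of $\mathcal O$ is infinite, so such a $t$ exists. By (8) and (6),
$$\Phi(\pi)=\Phi(x)\le v(f(x))=c+\sum_l\min\!\big(s,v(\pi-z_l)\big).$$
Compare each term with $v(z_l)$.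

* If $v(z_l)<\frac1e$, then $v(\pi-z_l)=v(z_l)$ and the term is $\le v(z_l)$.
* If $v(z_l)\ge\frac1e$, the term is $\le s=\frac1{p-1}\le\frac e{p-1}\,v(z_l)$.

As $\frac e{p-1}\ge1$, in both cases the term is $\le\frac e{p-1}v(z_l)$, and also $c\le\frac e{p-1}c$. So
$$\Phi(\pi)\le\frac e{p-1}\Big(c+\sum_lv(z_l)\Big)=\frac e{p-1}\,a,\qquad\text{i.e.}\qquad\ell^i_{\rm dR}=e\,\Phi(\pi)\le\frac{e^2}{p-1}\,\ell^i_{\rm crys}.$$
Together with the lower bound and the case $e\le p-1$, this proves the two inequalities of Theorem B. Since $m=\min(e,p-1)\ge1$, the lower one gives $\ell^i_{\rm crys}\le\ell^i_{\rm dR}$ in all cases. $\blacksquare$
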